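# A finitely generated perfect group of piecewise linear homeomorphisms of the line, and Linnell's conjecture on Conradian orders

Conventions: maps act on the left, $fg(x)=f(g(x))$, $[x,y]=xyx^{-1}y^{-1}$, $H'=[H,H]$ and $H''=(H')'$. A *breakpoint* of a piecewise linear (PL) map is an interior point of its domain at which the two one-sided slopes differ. Throughout, $d\ge 2$ is a fixed integer; $d=2$ is the case to keep in mind.

## 1. Copies of Thompson's group placed along the line

We start with a family of groups acting on $\mathbb R$; Section 2 says what they are for.

The building block is **Thompson's group** $F$, the group of increasing PL homeomorphisms of $[0,1]$ with finitely many breakpoints, all dyadic, and with slopes powers of $2$. We use two facts from Cannon–Floyd–Parry, Enseign. Math. 42 (1996): $F$ is generated by two elements $x_0,x_1$, and $F'$ is the kernel of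
$$F\to\mathbb Z^2,\qquad f\mapsto(\log_2 f'(0^+),\ \log_2 f'(1^-)).$$
In particular every element of $F$ that is the identity near $0$ and near $1$ lies in $F'$. An element that will be used often is
$$g(x)=\tfrac x2\ \text{ on }[0,\tfrac12],\qquad g(x)=x-\tfrac14\ \text{ on }[\tfrac12,\tfrac34],\qquad g(x)=2x-1\ \text{ on }[\tfrac34,1].$$

For $f\in F$, a compact interval $J$ and a sign $\sigma=\pm1$, let $f_J^\sigma=LfL^{-1}$, where $L:[0,1]\to J$ is the affine bijection, increasing if $\sigma=+1$ and decreasing if $\sigma=-1$. If $J$ is a point, $f_J^\sigma$ is trivial. For fixed $J,\sigma$ this is a homomorphism in $f$. For example $g^{+}$ on $[-\frac12,\frac12]$ sends the center $0$ to $g(\frac12)-\frac12=-\frac14$, and $g^-$ sends it to $+\frac14$.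

We now place copies of $F$ on intervals around the integers. Around an even integer the lengths and orientations of these intervals are governed by a point of a sphere. Let
$$S=\partial[-1,1]^{d+1}=\{y\in\mathbb R^{d+1}:\max_i|y_i|=1\},$$
which is a $d$-sphere by radial projection, an odd map. For $y\in S$ put $\ell_i(y)=\max(0,2|y_i|-1)$, and for $\emptyset\ne I\subseteq\{1,\dots,d+1\}$ put $\ell_I=\min_{i\in I}\ell_i$. These functions are continuous and even, have values in $[0,1]$, and
$$\max_i \ell_i(y)=1\quad\text{for every } y\in S. \tag{1}$$
Where $\ell_I(y)>0$, put $\sigma_I(y)=\operatorname{sign}(y_{\min I})$. There $|y_{\min I}|>\frac12$, so $\sigma_I$ is locally constant, and it is odd.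

*Example* ($d=2$). For $y=(1,-\frac34,\frac14)$ we get $\ell_1=1$, $\ell_2=\frac12$, $\ell_3=0$. So $\ell_{\{1,2\}}=\frac12$ with $\sigma_{\{1,2\}}=+1$, and $\ell_{\{2\}}=\frac12$ with $\sigma_{\{2\}}=-1$, while $\ell_I=0$ whenever $3\in I$.

**Definition.** A *labelling* $E$ assigns a point $\tau(k)\in S$ to each even $k\in\mathbb Z$ and a sign $\varepsilon(k)\in\{\pm1\}$ to each odd $k$. Given $E$ and $f\in F$, define homeomorphisms of $\mathbb R$ as follows.

* $f_0$ acts on $[k,k+1]$ as $f^+_{[k,k+1]}$ for $k$ even and as $f^-_{[k,k+1]}$ for $k$ odd.
* $f_*$ acts on $[k-\frac12,k+\frac12]$, $k$ odd, as $f^{\varepsilon(k)}$, and is the identity elsewhere.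
* $f_I$ acts on $J_I(k)=[k-\frac12\ell_I(\tau(k)),\,k+\frac12\ell_I(\tau(k))]$, $k$ even, as $f^{\sigma_I(\tau(k))}$, and is the identity elsewhere.

The map $f_0$ does not depend on $E$ and fixes every integer. It also commutes with the reflection $x\mapsto 2m-x$ in every integer $m$. Indeed, this reflection takes $[k,k+1]$ to $[2m-k-1,2m-k]$, whose left endpoint has the opposite parity, and conjugation by a reflection turns $f^{\sigma}$ into $f^{-\sigma}$.

Each of $f\mapsto f_0$, $f\mapsto f_*$, $f\mapsto f_I$ is a homomorphism. Let $\mathcal A$ be the finite set of symbols $(x_i)_0,(x_i)_*,(x_i)_I$ with $i\in\{0,1\}$ and $\emptyset\neq I\subseteq\{1,\dots,d+1\}$, let $\mathbb F$ be the free group on $\mathcal A$, let $\rho_E:\mathbb F\to\mathrm{Homeo}_+(\mathbb R)$ be the resulting homomorphism, and set $G_E=\rho_E(\mathbb F)$. (For $d=2$ there are $2+2+14=18$ letters.) Since $x_0,x_1$ generate $F$, the group $G_E$ contains all $f_0,f_*,f_I$ with $f\in F$. It is finitely generated and nontrivial. Two features of the letters will be used: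
$$\text{every letter of }\mathcal A^{\pm1}\text{ moves every point of }\mathbb R\text{ by less than }1, \tag{2}$$
because it preserves intervals of length at most $1$ and is the identity elsewhere; and the value of a letter at $x$ depends only on the parities of the integers near $x$ (through $f_0$) and on the labels at integers within distance $\frac12$ of $x$.

## 2. Conradian orders and Linnell's conjecture

A group $G$ is **left-orderable** if it has a strict total order $<$ such that $g<h$ implies $fg<fh$. A left-ordering is **Conradian** if
$$g>1,\ h>1\ \Longrightarrow\ g<hg^2 .$$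
A group is **Conradian left-orderable** if it has a Conradian left-ordering. For instance, an order invariant under multiplication on both sides is Conradian: if $g,h>1$ then $hg^2>g^2>g$. So torsion-free abelian groups are Conradian left-orderable.

The group $\mathrm{Homeo}_+(\mathbb R)$ is left-orderable. To see this, enumerate the rationals as $q_1,q_2,\dots$ and put $f<h$ if $f(q_i)<h(q_i)$ for the first $i$ with $f(q_i)\ne h(q_i)$. The order is total because a homeomorphism is determined by its values on $\mathbb Q$, and left-invariant because elements of $\mathrm{Homeo}_+(\mathbb R)$ are increasing. Hence every $G_E$ is left-orderable.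

The question comes from Clay and Rolfsen, "Ordered groups and topology", arXiv:1511.05088 (2015):

**Conjecture (Linnell).** Suppose that $G$ is a left-orderable group that does not contain a non-Abelian free subgroup. Then $G$ is Conradian left-orderable.

The conjecture is false. The groups of Section 1 will provide counterexamples, once the labelling is chosen well.

**Theorem 1.** There is a finitely generated perfect group $G\ne1$ of homeomorphisms of $\mathbb R$ which is left-orderable, contains no non-Abelian free subgroup, and is not Conradian left-orderable. So Linnell's conjecture is false.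

**Theorem 2.** For every $d\ge2$ there is a finitely generated perfect left-orderable group $G=G_d\neq1$ such that

1. $G$ has no non-Abelian free subgroup;
2. every subgroup of $G$ generated by at most $d$ elements embeds in a direct product of copies of $PL_+([0,1])$; hence it is locally indicable, so Conradian left-orderable;
3. $G$ is not Conradian left-orderable.

Here $PL_+([0,1])$ is the group of increasing PL homeomorphisms of $[0,1]$ with finitely many breakpoints. Theorem 1 is the case $d=2$ of Theorem 2 without item 2.

The order disappears from the problem through a theorem we quote. A group is **locally indicable** if every nontrivial finitely generated subgroup maps onto $\mathbb Z$.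

**Conrad's theorem.** A group is Conradian left-orderable if and only if it is locally indicable. (Conrad, *Right-ordered groups*, Michigan Math. J. 6 (1959); see also Brodskii 1984; Rhemtulla–Rolfsen, Proc. AMS 130 (2002); Navas, Ann. Inst. Fourier 60 (2010). Conrad's condition asks, for all $g,h>1$, for some $n\ge1$ with $g<hg^n$. The condition above is the case $n=2$; it implies Conrad's and is known to be equivalent to it as regards the existence of such orders.)

So a nontrivial finitely generated perfect group is never Conradian left-orderable: it has no nontrivial homomorphism to $\mathbb Z$. It is enough to find one inside $\mathrm{Homeo}_+(\mathbb R)$ without non-Abelian free subgroups.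

The simplest PL groups do not qualify, and the reason shows what to look for.

**Lemma 3.** Let $Q\neq1$ be a finitely generated group of increasing PL homeomorphisms of $\mathbb R$, each with only finitely many breakpoints in any bounded interval. If some point is fixed by all of $Q$, then $Q$ maps onto $\mathbb Z$. In particular $PL_+([0,1])$ is locally indicable.

*Proof.* Let $q$ be a common fixed point. Conjugating by $x\mapsto -x$ if necessary, we may assume that $Q$ acts nontrivially on $[q,\infty)$. Let $\xi\ge q$ be the largest point such that $Q$ is trivial on $[q,\xi]$. All of $Q$ fixes $\xi$, so by the chain rule the right slope at $\xi$ is a homomorphism $Q\to\mathbb R_{>0}$. If it were trivial, each of the finitely many generators would be the identity on some interval to the right of $\xi$, hence so would $Q$, against the choice of $\xi$. So $Q$ has a nontrivial finitely generated torsion-free abelian image, which is some $\mathbb Z^m$ with $m\ge1$, and $Q$ maps onto $\mathbb Z$. For the last statement, extend the elements of $PL_+([0,1])$ by the identity. $\square$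

So in our setting a perfect group must have no global fixed point. We shall arrange that any $d$ elements do have common fixed points, unbounded in both directions and regularly spaced.

## 3. Every $G_E$ is perfect

Let $E$ be any labelling and write $G=G_E$. We show that all $f_0,f_*,f_I$ lie in $[G,G]$.

**Step 1: $g_0^{\pm1}$ halves distances to integers.** This will let us shrink supports by conjugation. For $|x-k|\le\frac12$,
$$g_0(x)=k+\tfrac{x-k}2\ \ (k\text{ even}),\qquad g_0^{-1}(x)=k+\tfrac{x-k}2\ \ (k\text{ odd}). \tag{3}$$
For $k$ even and $x\in[k,k+\frac12]$ this is $g(t)=t/2$ on $[0,\frac12]$. For $k$ odd and $x\in[k-\frac14,k]$, the interval $[k-1,k]$ carries $g^+$, and with $t=x-k+1\in[\frac34,1]$ we get $g_0(x)=k-1+(2t-1)=k+2(x-k)$; inverting gives (3) for $-\frac12\le x-k\le0$. The other halves follow because $g_0$ commutes with the reflection in $k$.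

**Step 2: $f_I$ and $f_*$ lie in $[G,G]$.** The purpose is to conjugate $f_I$ to the image of an element of $F'$. Let $\theta(x)=\frac14+\frac x2$. Let $f^\theta$ be $\theta f\theta^{-1}$ on $[\frac14,\frac34]$ and the identity elsewhere on $[0,1]$. Then $f^\theta\in F$, and it is the identity near $0$ and $1$, so $f^\theta\in F'$. Let $k$ be even and let $L(x)=k\pm\ell(x-\tfrac12)$ parametrize $J_I(k)$, with $\ell=\ell_I(\tau(k))$. Then
$$k+\tfrac12(L(x)-k)=k\pm\tfrac{\ell}{2}(x-\tfrac12)=k\pm\ell(\theta(x)-\tfrac12)=L(\theta(x)).$$
So, by (3), $g_0L=L\theta$ on $[0,1]$. Hence $g_0f_Ig_0^{-1}$ is supported on the intervals $L([\frac14,\frac34])$ and acts there as $L\theta f\theta^{-1}L^{-1}$. That is,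
$$g_0f_Ig_0^{-1}=(f^\theta)_I .$$
Since $F\to G$, $f\mapsto f_I$, is a homomorphism, $(F')_I\subseteq[G,G]$. As $[G,G]$ is normal, $f_I\in[G,G]$. In the same way, with $g_0^{-1}$ around odd integers, $g_0^{-1}f_*g_0=(f^\theta)_*\in[G,G]$, so $f_*\in[G,G]$.

**Step 3: bump maps seen through $f_I$ and $f_*$.** For $f_0$ there is no such conjugation, since $f$ may have nontrivial slopes at the fixed integers. We need elements of the $f_I$ type with the same slopes there. Let $h\in F$ be $h(x)=\frac12g(2x)$ on $[0,\frac12]$ and the identity on $[\frac12,1]$. So $h'(0^+)=\frac12$ and $h$ is the identity near $1$. For $\ell\in(0,1]$ let $T_\ell$ be the homeomorphism of $[-\frac12,\frac12]$ with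
$$T_\ell(t)=\operatorname{sign}(t)\,\tfrac\ell2\,h(2|t|/\ell)\ \ (|t|\le\tfrac\ell2),\qquad T_\ell(t)=t\ \text{ otherwise},$$
and let $T_0=\mathrm{id}$. Let $D\in F$ be given by $D(\frac12+s)=\frac12+\operatorname{sign}(s)\frac12h(2|s|)$, $|s|\le\frac12$. It commutes with $x\mapsto1-x$, so orientation signs do not matter for it. With $t=\pm\ell s$ we get $\pm\ell\operatorname{sign}(s)\tfrac12h(2|s|)=\operatorname{sign}(t)\tfrac\ell2h(2|t|/\ell)$. Hence, in coordinates centered at $k$, the map $D_I$ acts on $[k-\frac12,k+\frac12]$, $k$ even, as $T_{\ell_I(\tau(k))}$, and is the identity elsewhere. Likewise $D_*$ acts as $T_1$ about each odd integer and is the identity elsewhere.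

Let $a\in F$ be $a(t)=\frac12h(2t)$ on $[0,\frac12]$ and the identity on $[\frac12,1]$, and let $b(t)=1-a(1-t)$. By the definition of $f_0$ and its symmetry under reflections, $a_0$ acts as $T_1$ about each even integer and is the identity elsewhere, and $b_0$ acts as $T_1$ about each odd integer and is the identity elsewhere. So $b_0=D_*\in[G,G]$.

**Step 4: $a_0$ is a product of the $D_I^{\pm1}$.** At an even $k$ we know only that *some* $\ell_i(\tau(k))$ equals $1$; which one depends on $k$. We need one word that works at every $k$. For $p,q\in[0,1]$,
$$T_{\max(p,q)}=T_p\,T_{\min(p,q)}^{-1}\,T_q . \tag{4}$$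
If $p\ge q$ the right side is $T_pT_q^{-1}T_q=T_p$, and if $p<q$ it is $T_pT_p^{-1}T_q=T_q$.

By induction on $m$, there is a word, independent of $p_1,\dots,p_m\in[0,1]$, that expresses $T_{\max_ip_i}$ in the maps $T_{\min_{i\in I}p_i}$, $\emptyset\ne I\subseteq\{1,\dots,m\}$. For $m=1$ this is clear. For $m\geq2$ put $q=\max_{i<m}p_i$. By (4), $T_{\max(q,p_m)}=T_qT_{\min(q,p_m)}^{-1}T_{p_m}$, and $\min(q,p_m)=\max_{i<m}\min(p_i,p_m)$. Apply the induction hypothesis to $(p_i)_{i<m}$ and to $(\min(p_i,p_m))_{i<m}$; the minima occurring for the second family are minima over sets $I\cup\{m\}$.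

Apply this with $m=d+1$ and $p_i=\ell_i(\tau(k))$, so that $\max_ip_i=1$ by (1). The same word works at every even $k$, and it uses only the maps $T_{\ell_I(\tau(k))}$, that is, the $D_I$. So $a_0$ is a product of elements $D_I^{\pm1}$, and $a_0\in[G,G]$ by Step 2. For $d=2$ the word is
$$a_0=D_{1}D_{12}^{-1}D_{2}\cdot D_{23}^{-1}D_{123}D_{13}^{-1}\cdot D_{3},$$
where $D_{12}$ means $D_{\{1,2\}}$, and so on.

**Step 5: $f_0\in[G,G]$.** It remains to reach all of $F$ from $a,b$ and $F'$. The images of $a,b$ in $F/F'\cong\mathbb Z^2$ are $(-1,0)$ and $(0,-1)$. So every $f\in F$ is $a^mb^nc$ with $c\in F'$, and $f_0=a_0^mb_0^nc_0$ with $c_0\in(F')_0\subseteq[G,G]$. Hence $f_0\in[G,G]$.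

All generators lie in $[G,G]$, so we have proved:

**Proposition 4.** $G_E$ is perfect for every labelling $E$. $\square$

## 4. Signs alone, and lengths that may vanish

Perfectness costs nothing, so the labels are free to be used against free subgroups. The plan is to make any two elements fix a common set of points, unbounded in both directions and with bounded gaps, and then to use a property of PL maps between consecutive fixed points. Candidates for fixed points are the even integers. The label that decides whether a word $w$ fixes an even $p$ is mainly the label at $p$ itself. Suppose the labels around $p$ are arranged so that reflection in $p$ reverses all labels other than the one at $p$. Then changing the label at $p$ from $z$ to $-z$ conjugates the picture by the reflection, and the displacement $\delta_w(z)$ of $p$ under $w$ is an odd function of $z$. We want a zero of it.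

Why are the labels at even integers points of a sphere, and not something simpler?

*Signs.* Suppose even integers also carry signs, and replace all the $f_I$ by one map $f_{\mathrm{ev}}$ acting on $[k-\frac12,k+\frac12]$, $k$ even, as $f^{\varepsilon(k)}$. The group is still perfect, by the proof above with $a_0=D_{\mathrm{ev}}$ in place of Step 4. But now $\delta_w$ is an odd function on the two-point space $\{1,-1\}$, and nothing makes it vanish. For $w=g_{\mathrm{ev}}$ we computed $\delta_w(\pm1)=\mp\frac14$.

*Signs with a length.* To connect $+1$ with $-1$, let the label at an even $k$ be $z\in[-1,1]$, with $f_{\mathrm{ev}}$ acting on the interval of length $|z|$ centered at $k$ with orientation $\operatorname{sign}z$. Now $\delta_w$ is continuous and odd, so it has a zero. But for $w=g_{\mathrm{ev}}$ it is $\delta_w(z)=-z/4$, whose only zero is $z=0$. With the label $0$ at $k$, every generator fixes $k$: $f_0$ and $f_*$ fix even integers, and $f_{\mathrm{ev}}$ is trivial near $k$. So the whole group fixes $k$, and as in Lemma 3 the right slope at $k$ is a homomorphism, taking the value $\frac12$ on $a_0$. The group is no longer perfect.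

So we need a connected space of labels with an involution $z\mapsto-z$, on which $d$ odd functions must have a common zero, and in which no label turns off all the generators at once. The sphere $S$ has these properties. The common zero is the Borsuk–Ulam theorem. No label turns everything off because, by (1), at each point some $\ell_i$ equals $1$; formula (4) then restores perfectness.

## 5. A labelling that is odd around every even integer up to a scale

Given $y_1,y_2,\dots\in S$, define a labelling $\omega$ by
$$\varepsilon(2j+1)=(-1)^j;\qquad \tau(2^n(2j+1))=(-1)^jy_n\quad(n\ge1);\qquad\tau(0)=(1,\dots,1).$$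
The labels at $1,2,\dots,7$ are
$$+,\ \ y_1,\ \ -,\ \ y_2,\ \ +,\ \ -y_1,\ \ -,$$
which are antisymmetric around $4$, apart from the label at $4$ itself. The labels at $9,\dots,15$ are $+,\,y_1,\,-,\,-y_2,\,+,\,-y_1,\,-$: the same, except for the sign at the center $12$.

**Lemma 5.** Let $p=2^n(2j+1)$ with $n\ge1$. For $0<|i|<2^n$ the label of $\omega$ at $p-i$ is the negative of the label at $p+i$. These labels do not depend on $j$, and they involve only $y_1,\dots,y_{n-1}$.

*Proof.* Let $0<i<2^n$ and write $i=2^a(2c+1)$, so $a<n$. Then $p+i=2^a(2j'+1)$ and $p-i=2^a(2j''+1)$ with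
$$j'=2^{n-a-1}(2j+1)+c,\qquad j''=2^{n-a-1}(2j+1)-c-1 .$$
Both labels are thus $\pm$ the same thing, namely $1$ if $a=0$ and $y_a$ if $1\leq a\le n-1$, with signs $(-1)^{j'}$ and $(-1)^{j''}$. Since $j'-j''=2c+1$ is odd, they are negatives of each other. Finally $2^{n-a-1}(2j+1)$ is even if $a<n-1$ and odd if $a=n-1$, whatever $j$ is. So the parities of $j',j''$ do not depend on $j$. $\square$

**Auxiliary labellings.** Given $y_1,\dots,y_{n-1}$ and $z\in S$, let $E_{n,z}$ be the following labelling, which isolates the role of the label at the center. The label at $0$ is $z$. At $i$ with $0<|i|<2^n$ it is the label of $\omega$ at $2^n+i$. At even (respectively odd) $i\ge2^n$ it is $(1,\dots,1)$ (respectively $+1$), and at $-i$ the negative of that. By Lemma 5, $E_{n,z}$ is well defined from $y_1,\dots,y_{n-1}$ and $z$, and it is antisymmetric away from $0$.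

**Step 1: $z\mapsto -z$ is reflection.** Let $r(x)=-x$. If a labelling $E(k)$ is replaced by $-E(-k)$, every $\rho_E(s)$, $s\in\mathcal A$, is conjugated by $r$. For $f_0$ this holds since it commutes with $r$ and does not depend on the labelling. For $f_*$: conjugation by $r$ moves the action on $[-k-\frac12,-k+\frac12]$ to $[k-\frac12,k+\frac12]$ and turns $f^{\varepsilon(-k)}$ into $f^{-\varepsilon(-k)}$, which is the action for the sign $-\varepsilon(-k)$. For $f_I$ the same argument applies, because $\ell_I$ is even and $\sigma_I$ is odd. Applied to $E_{n,z}$, this operation gives $E_{n,-z}$. Hence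
$$\rho_{E_{n,-z}}(w)=r\,\rho_{E_{n,z}}(w)\,r\qquad(w\in\mathbb F),$$
and therefore
$$\delta_w(z):=\rho_{E_{n,z}}(w)(0)\quad\text{satisfies}\quad \delta_w(-z)=-\delta_w(z). \tag{5}$$

**Step 2: $\delta_w$ is continuous.** Borsuk–Ulam needs this. It suffices that $\rho_{E_{n,z}}(s^{\pm1})(x)$ is jointly continuous in $(z,x)$ for each letter $s$, since joint continuity is preserved under composition. Only the letters of type $f_I$ depend on $z$, and only for $|x|\le\frac12$; the points $\pm\frac12$ are always fixed. Extend $f\in F$ by the identity to $\tilde f:\mathbb R\to\mathbb R$. Where $\ell=\ell_I(z)>0$ and $\sigma=\sigma_I(z)$, the value at $x$, $|x|\le\frac12$, is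
$$\sigma\ell\left(\tilde f\left(\tfrac12+\tfrac{\sigma x}{\ell}\right)-\tfrac12\right),$$
which equals $x$ for $|x|\ge\ell/2$. It is jointly continuous because $\ell_I$ is continuous and $\sigma_I$ locally constant there. At a point $z_0$ with $\ell_I(z_0)=0$, the map for $z_0$ is the identity on $[-\frac12,\frac12]$, and for $z$ near $z_0$ the displacement is at most $\ell_I(z)$, which tends to $0$. So joint continuity holds there too. Inverse letters are covered by using $f^{-1}$.

*Example.* For $w=(x_i)_I$ the formula gives $\delta_w(z)=\sigma_I(z)\ell_I(z)\,(x_i(\tfrac12)-\tfrac12)$ where $\ell_I(z)>0$, and $\delta_w(z)=0$ where $\ell_I(z)=0$: visibly continuous and odd.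

## 6. Common fixed points from the Borsuk–Ulam theorem

Recall the Borsuk–Ulam theorem: a continuous odd map $S^d\to\mathbb R^d$ has a zero. We use it once for each $d$-tuple of words.

**Step 1: choice of the $y_n$.** The aim is that the $n$-th tuple of words fixes all points $2^n(2j+1)$. Enumerate all $d$-tuples $(u_{n,1},\dots,u_{n,d})$, $n\ge1$, of elements of $\mathbb F$ in order of maximal word length; there are finitely many tuples for each value of it, because $\mathcal A$ is finite. If the $n$-th tuple has maximal length $m$, then at least one tuple of each maximal length $0,1,\dots,m-1$ comes before it, so $m\le n-1\le 2^n-1$.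

Suppose $y_1,\dots,y_{n-1}$ are chosen. They determine the functions $\delta_w$ on $S$ formed with $E_{n,z}$. By (5) and continuity, $(\delta_{u_{n,1}},\dots,\delta_{u_{n,d}}):S\to\mathbb R^d$ is continuous and odd, so by Borsuk–Ulam there is $y_n\in S$ with
$$\delta_{u_{n,1}}(y_n)=\dots=\delta_{u_{n,d}}(y_n)=0 .$$
This determines $\omega$. From now on $G=G_\omega$.

**Proposition 6.** For all $n\ge1$ and $j\in\mathbb Z$, all of $\rho_\omega(u_{n,1}),\dots,\rho_\omega(u_{n,d})$ fix the point $2^n(2j+1)$.

*Proof.* Put $p=2^n(2j+1)$ and $E'=E_{n,(-1)^jy_n}$. The labels of $\omega$ at $p+i$ and of $E'$ at $i$ agree for $|i|<2^n$: for $i=0$ by the definition of $\omega$, for $i\ne0$ by the independence of $j$ in Lemma 5. Moreover $p$ is even, so translation by $p$ respects the parity convention in $f_0$. Since the value of a letter at $x$ depends only on parities and on labels within distance $\frac12$ of $x$,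
$$\rho_\omega(s)(p+x)=p+\rho_{E'}(s)(x)\qquad\text{for }|x|\le2^n-2\text{ and every letter } s\in\mathcal A^{\pm1}.$$
Let $w$ be a word of length at most $2^n-1$ and apply it to $0$ under $\rho_{E'}$, letter by letter. By (2), before each letter the point has moved by at most $2^n-2$. So each letter is applied at a point where the displayed equality holds, and
$$\rho_\omega(w)(p)=p+\rho_{E'}(w)(0)=p+\delta_w((-1)^jy_n)=p+(-1)^j\delta_w(y_n).$$
For $w=u_{n,i}$ the last term is $0$. $\square$

Any $d$ elements of $G$ lift to one of the tuples, so they fix a common set $\{2^n(2j+1):j\in\mathbb Z\}$. No point is fixed by all of $G$: otherwise $G$, being nontrivial, finitely generated and perfect, would contradict Lemma 3.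

## 7. PL maps over an ordered field contain no free group

Let $u,v\in G$. They act on each interval between consecutive common fixed points as elements of $PL_+$. One would like to say that PL groups on an interval contain no free subgroups and stop. This is not enough: on each of the infinitely many intervals some nontrivial word in $u,v$ vanishes, but the word may depend on the interval. The danger is real, because an infinite product of copies of $PL_+([0,1])$ does contain a free group of rank $2$.

To see this, we first check that no nontrivial reduced word $w=s_m\cdots s_1$ in $x^{\pm1},y^{\pm1}$ vanishes on all of $PL_+([0,1])$. Choose $0<t_0<t_1<\dots<t_m<1$ and ask that $s_i$ send $t_{i-1}$ to $t_i$ for each $i$. For the letter $x$ this prescribes $t_{i-1}\mapsto t_i$ when $s_i=x$ and $t_j\mapsto t_{j-1}$ when $s_j=x^{-1}$. Two prescriptions of the same kind are in increasing order. For two of different kinds, $t_{i-1}<t_j$ and $t_i<t_{j-1}$ both hold if $j\ge i+2$, and $t_j<t_{i-1}$ and $t_{j-1}<t_i$ both hold if $j\le i-2$; the cases $j=i\pm1$ do not occur since $w$ is reduced. So the prescriptions form an increasing partial map and extend to an element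 of $PL_+([0,1])$. The same holds for $y$. The resulting pair has $w(t_0)=t_m\neq t_0$. Now enumerate the nontrivial elements of the free group $F_2$ of rank $2$ as $w_1',w_2',\dots$ and choose $f_n,g_n\in PL_+([0,1])$ with $w'_n(f_n,g_n)\ne1$; then $(f_n)_n$ and $(g_n)_n$ freely generate a free group in the product.

What saves us is that, for fixed $u,v$, the number of breakpoints on the intervals is bounded. We shall prove that pairs with at most $r$ breakpoints satisfy one common law. The limiting object of such pairs is a pair of PL maps over a non-Archimedean field, so we first exclude free groups there.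

For an **ordered field** $\mathbb K$ let $X=[0,1]_{\mathbb K}$, and let $PL_+(X)$ be the group of increasing bijections of $X$ that are affine on each of finitely many closed intervals subdividing $X$.

*Example.* A **nonprincipal ultrapower** $\mathbb K$ of $\mathbb R$ consists of classes $[t_n]$ of real sequences, two sequences being identified when they agree on a set of indices belonging to a fixed nonprincipal ultrafilter on $\mathbb N$ (so all cofinite sets belong to it). It is an ordered field with coordinatewise operations, and $e=[1/n]$ is an infinitesimal: $0<e<c$ for every real $c>0$. The set $X$ has gaps. The set of infinitesimals of $X$ has no supremum in $X$: if $s$ were one and $s$ were infinitesimal, then $2s$ would be a larger infinitesimal; if $s$ were not infinitesimal, $s/2$ would be a smaller upper bound.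

Let $\bar X$ be the Dedekind completion of $X$. It is a complete linear order with endpoints $0,1$, compact in the order topology; $X$ is dense in it; increasing bijections of $X$ extend uniquely to order automorphisms of $\bar X$.

**Lemma 7.** Let $H$ be a free group.
(a) If $1\neq x\in H$, $h\in H$ and $hxh^{-1}$ commutes with $x$, then $hxh^{-1}=x$.
(b) If $H$ has rank $2$, any two nontrivial normal subgroups of $H$ have nontrivial intersection.

*Proof.* Recall that $H$ is torsion-free and that the centralizer $Z(x)$ of any $x\ne1$ is infinite cyclic. If $1\neq y\in Z(x)$, then $Z(y)=Z(x)$: the group $Z(x)$ is abelian and contains $y$, so $Z(x)\subseteq Z(y)$; and $Z(y)$ is abelian and contains $x$, so $Z(y)\subseteq Z(x)$.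

(a) Let $Z(x)=\langle c\rangle$. Taking $y=hxh^{-1}$ we get $h\langle c\rangle h^{-1}=Z(hxh^{-1})=Z(x)=\langle c\rangle$, so $hch^{-1}=c^{\pm1}$. Suppose $hch^{-1}=c^{-1}$. Then $h\ne1$, so $h^2\neq1$, and $h^2$ commutes with $c$. The cyclic group $Z(h^2)$ contains $h$ and $c$, so these commute and $c=c^{-1}$, which is impossible. So $hch^{-1}=c$ and $hxh^{-1}=x$.

(b) We have $[N_1,N_2]\subseteq N_1\cap N_2$. Suppose $[N_1,N_2]=1$. Then $N_2$ lies in the centralizer of a nontrivial element of $N_1$, so $N_2$ is cyclic. Let $1\ne y\in N_2$. For $h\in H$ the element $hyh^{-1}\in N_2$ commutes with $y$, so $hyh^{-1}=y$ by (a). Thus $H=Z(y)$ is cyclic, a contradiction. $\square$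

**Proposition 8.** For every ordered field $\mathbb K$, the group $PL_+([0,1]_{\mathbb K})$ contains no non-Abelian free subgroup.

*Proof.* Suppose $H\le PL_+(X)$ is free of rank $2$. Let $\mathrm{Fix}\subseteq\bar X$ be the closed set of points fixed by all of $H$. It contains $0$ and $1$.

**Step A: every $x\in H''$ is the identity near every $\xi\in\mathrm{Fix}$.** This pushes supports away from $\mathrm{Fix}$.

If $\xi\in X$, the one-sided slopes at $\xi$ (one of them if $\xi\in\{0,1\}$) are homomorphisms from $H$ to the abelian group $\mathbb K_{>0}^{*}$. So elements of $H'$ have slope $1$ on both sides of $\xi$ and fix $\xi$; hence they are the identity near $\xi$, first on $X$ and then, by uniqueness of extensions, on $\bar X$.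

If $\xi\notin X$, let $h\in H$. Its finitely many subdivision points lie in $X$, so none of them is $\xi$. So $h$ agrees on some $[\alpha,\beta]_X$ with $\alpha<\xi<\beta$ with an affine map $x\mapsto\lambda_hx+\mu_h$. This map is unique, since any two intervals of this kind share infinitely many points of $X$. For $h,h'\in H$, the extension of $h'$ is an order automorphism fixing $\xi$. So points of $X$ close enough to $\xi$ are mapped by $h'$ into the interval around $\xi$ on which $h$ is affine. Hence $h\mapsto(\lambda_h,\mu_h)$ is a homomorphism from $H$ to the affine group $\mathrm{Aff}(\mathbb K)$, which is metabelian. So $x\in H''$ has $\lambda_x=1$, $\mu_x=0$, and is the identity on some $[\alpha,\beta]$ with $\alpha<\xi<\beta$.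

**Step B: an element of $H''$ commutes with a disjoint conjugate of itself.** This will contradict Lemma 7(a). Let $\mathcal J$ be the set of convex components of $\bar X\setminus\mathrm{Fix}$. Since $\mathrm{Fix}$ is closed, $\bar X$ is complete and $0,1\in\mathrm{Fix}$, each component is an open interval $(\xi_1,\xi_2)$ with $\xi_1,\xi_2\in\mathrm{Fix}$. So each is $H$-invariant. For $x\in H''$ let $C_x$ be the closure in $\bar X$ of the support of $x$. By Step A it is disjoint from $\mathrm{Fix}$. It is compact and covered by the disjoint open sets in $\mathcal J$, so it meets only finitely many of them. Let $n(x)$ be the number of $J\in\mathcal J$ on which $x\ne\mathrm{id}$; it is finite, and $n(x)\ge1$ if $x\ne1$.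

A free group of rank $2$ is not solvable, so $H''\ne1$. Choose $1\ne x\in H''$ with $n(x)$ minimal, and let $J=(\xi_1,\xi_2)\in\mathcal J$ be a component on which $x\ne\mathrm{id}$. The set $C_x\cap J=C_x\cap[\xi_1,\xi_2]$ is compact and nonempty. Let $\alpha\le\beta$ be its minimum and maximum. The point $\eta=\sup\{k\alpha:k\in H\}\in\bar X$ is fixed by $H$, because each element of $H$ is an order automorphism permuting the orbit. So $\eta\notin J$. As $\eta\ge\alpha$, we get $\eta\ge\xi_2>\beta$. By the definition of the supremum there is $h\in H$ with $h\alpha>\beta$.

On $J$, the supports of $x$ and $hxh^{-1}$ lie in the disjoint intervals $[\alpha,\beta]$ and $[h\alpha,h\beta]$, so $[x,hxh^{-1}]$ is trivial on $J$. It is also trivial on every component on which $x$ is trivial, since $h$ preserves components. Therefore $[x,hxh^{-1}]$, which lies in $H''$ because $H''$ is normal in $H$, has a smaller value of $n$. By minimality $[x,hxh^{-1}]=1$, and Lemma 7(a) gives $hxh^{-1}=x$. But on $J$ these two elements have nonempty disjoint supports, a contradiction. $\square$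

*Why $H''$ and not $H'$.* At a gap, $H'$ need not act trivially. In the ultrapower, let $\xi$ be the gap between the infinitesimals of $X$ and the other elements. Let $P$ be $2x$ on $[0,\frac13]$ and affine from $(\frac13,\frac23)$ to $(1,1)$ on the rest. Let $R$ be $2x$ on $[0,e]$, $x+e$ on $[e,\frac12]$, and affine from $(\frac12,\frac12+e)$ to $(1,1)$ on the rest. Both preserve the set of infinitesimals of $X$, so both fix $\xi$. But near $\xi$ we have $PR(x)=2x+2e$ and $RP(x)=2x+e$.

## 8. One law for all pairs with boundedly many breakpoints

**Corollary 9.** For every $r$ there is a nontrivial word $w_r\in F_2$ such that $w_r(f,g)=1$ for every compact interval $[c,e]\subset\mathbb R$ and all $f,g\in PL_+([c,e])$ with at most $r$ breakpoints each.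

*Proof.* Conjugating by an affine map, which preserves the number of breakpoints, we may take $[c,e]=[0,1]$. Suppose no such word exists for some $r$.

**Step 1: one pair violating many words at once.** Enumerate the nontrivial elements of $F_2$ as $w_1',w_2',\dots$. By Lemma 7(b), applied repeatedly, the intersection of the normal closures of $w'_1,\dots,w'_n$ is nontrivial; let $W_n\ne1$ be an element of it. By assumption there are $f_n,g_n\in PL_+([0,1])$ with at most $r$ breakpoints each and $W_n(f_n,g_n)\ne1$. Then
$$w'_m(f_n,g_n)\ne1\quad\text{for all } m\le n:$$
otherwise the kernel of $F_2\to\langle f_n,g_n\rangle$ would contain the normal closure of $w'_m$, hence $W_n$.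

**Step 2: passing to the limit.** Let $\mathbb K$ be a nonprincipal ultrapower of $\mathbb R$ over $\mathbb N$. Define $f([t_n])=[f_n(t_n)]$ on $[0,1]_{\mathbb K}$, and $g$ likewise. These are well-defined increasing bijections, with inverses given by $f_n^{-1}$ and $g_n^{-1}$. They are affine on at most $r+1$ pieces. Indeed, write the breakpoints of $f_n$, padded by repetitions, as $0=b_{n,0}\le b_{n,1}\le\dots\le b_{n,r+1}=1$, with $f_n(t)=\lambda_{n,i}t+\mu_{n,i}$ on $[b_{n,i},b_{n,i+1}]$. If $t=[t_n]$ lies between $[b_{n,i}]$ and $[b_{n,i+1}]$, then $b_{n,i}\le t_n\le b_{n,i+1}$ for ultrafilter-many $n$, so $f(t)=[\lambda_{n,i}]t+[\mu_{n,i}]$. The bound $r$ independent of $n$ is what makes the number of pieces finite. So $f,g\in PL_+([0,1]_{\mathbb K})$.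

**Step 3: the limit pair is free.** Fix $m$. For $n\ge m$ choose $t_n\in[0,1]$ with $w'_m(f_n,g_n)(t_n)\ne t_n$, and let $t_n=0$ for $n<m$. Then $w'_m(f,g)([t_n])=[w'_m(f_n,g_n)(t_n)]$ differs from $[t_n]$, since the two sequences differ on a cofinite set. So $w'_m(f,g)\ne1$ for every $m$, and $f,g$ freely generate a free group of rank $2$ in $PL_+([0,1]_{\mathbb K})$. This contradicts Proposition 8. $\square$

## 9. Proof of Theorems 1 and 2

Let $G=G_\omega$, with $\omega$ chosen in Section 6.

**Step 1: $G$ has no non-Abelian free subgroup.** It suffices to show that no two elements $u,v\in G$ freely generate a free group of rank $2$. Take lifts $\hat u,\hat v\in\mathbb F$. Since $d\ge2$, there is $n$ with $(\hat u,\hat v,1,\dots,1)=(u_{n,1},\dots,u_{n,d})$. By Proposition 6, $u$ and $v$ fix all points $p_j=2^n(2j+1)$, $j\in\mathbb Z$. So they act on each $[p_j,p_{j+1}]$, an interval of length $2^{n+1}$.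

We bound the number of breakpoints there independently of $j$. Let $b$ be the largest number of interior breakpoints of $x_0^{\pm1},x_1^{\pm1}$. A letter acts on each $[k,k+1]$, $k\in\mathbb Z$, through one rescaled copy of some $x_i^{\pm1}$ on the whole of it, or through half of one such copy around $k$ or around $k+1$ and the identity on the rest. So each letter has at most $b+2$ breakpoints in $[k,k+1]$. An interval of length $\lambda$ is covered by at most $\lambda+2$ such unit intervals, so it contains at most $(b+2)(\lambda+2)$ breakpoints of the letter.

Let $s_1\cdots s_m$ be a word, $s_i\in\mathcal A^{\pm1}$. If $t\in[p_j,p_{j+1}]$ is a breakpoint of its image, then for some $i$ the point $s_{i+1}\cdots s_m(t)$ is a breakpoint of $s_i$ in $s_{i+1}\cdots s_m[p_j,p_{j+1}]$. By (2) this last interval has length less than $2^{n+1}+2m$. So there are at most $m(b+2)(2^{n+1}+2m+2)$ breakpoints. Taking the larger of the bounds for $\hat u$ and $\hat v$, we get $r$, depending on $\hat u,\hat v$ but not on $j$, such that $u,v$ have at most $r$ breakpoints on every $[p_j,p_{j+1}]$.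

By Corollary 9, $w_r(u,v)$ is trivial on every $[p_j,p_{j+1}]$. These intervals cover $\mathbb R$, so $w_r(u,v)=1$ in $G$ with $w_r\ne1$ in $F_2$. Hence $u,v$ do not freely generate a free group of rank $2$.

**Step 2: $G$ is left-orderable but not Conradian left-orderable.** The group $G\le\mathrm{Homeo}_+(\mathbb R)$ is left-orderable. It is nontrivial and finitely generated by Section 1, and perfect by Proposition 4. So it has no nontrivial homomorphism to $\mathbb Z$ and is not locally indicable. By Conrad's theorem it is not Conradian left-orderable.

This proves items 1 and 3 of Theorem 2 and, with $d=2$, Theorem 1. Linnell's conjecture is false.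

**Step 3: subgroups generated by at most $d$ elements.** This is item 2 of Theorem 2. Let $K\le G$ be such a subgroup. Lifting generators, padded by $1$, gives some tuple $(u_{n,1},\dots,u_{n,d})$. By Proposition 6, $K$ fixes all $p_j=2^n(2j+1)$. Restricting to the intervals $[p_j,p_{j+1}]$, which cover $\mathbb R$, embeds $K$ in $\prod_jPL_+([p_j,p_{j+1}])$, a direct product of copies of $PL_+([0,1])$.

The group $PL_+([0,1])$ is locally indicable by Lemma 3. Local indicability passes to subgroups by definition. It also passes to direct products: a nontrivial finitely generated subgroup of a product has a nontrivial projection to some factor, and this projection is finitely generated, so it maps onto $\mathbb Z$. So $K$ is locally indicable, hence Conradian left-orderable by Conrad's theorem. $\blacksquare$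

Three remarks, not needed for the proof. First, by item 2 the failure of the Conradian property in $G_d$ cannot be seen on $d$-generated subgroups; in particular $G_d$ cannot be generated by $d$ elements. Second, by Witte Morris's theorem (Algebr. Geom. Topol. 6 (2006)) amenable left-orderable groups are locally indicable, so all the groups $G_d$ are non-amenable groups without non-Abelian free subgroups. Third, "free subgroup" cannot be replaced by "free subsemigroup" in Theorem 1: left-orderable groups without non-Abelian free subsemigroups are known to be Conradian left-orderable (Longobardi–Maj–Rhemtulla).
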